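# Zero-sums with integral fraction sums: covers of $\mathbb Z$ and groups with two primes

## Two theorems on the statement $\mathcal P(G,m)$

**Main theorem (setting).** For an abelian group $G$ and an integer $m\ge 1$, let $\mathcal P(G,m)$ be the statement:

> for every $m$-cover $\{a_s(n_s)\}_{s=1}^k$ of $\mathbb Z$, all $m_1,\dots,m_k\in\mathbb Z$ and all $c_1,\dots,c_k\in G$, there is $\emptyset\ne I\subseteq[1,k]$ with $\sum_{s\in I}c_s=0$ and $\sum_{s\in I}m_s/n_s\in\mathbb Z$.

**Theorem 1.** Let $G$ be an abelian group containing elements of two distinct prime orders $p\ne q$. Then $\mathcal P(G,m)$ is false for every $m\ge1$. In the counterexample constructed, every $n_s$ is squarefree and $\gcd(m_s,n_s)=1$ for all $s$; for $m\ge 2$ the classes $a_s(n_s)$ are pairwise distinct.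

**Theorem 2 (classification).** Let $G$ be any abelian group.

* If $G$ is a finite $p$-group for some prime $p$ (possibly trivial), then $\mathcal P(G,m)$ holds if and only if $m\ge D(G)=d^*(G)+1$.
* Otherwise $\mathcal P(G,m)$ fails for every $m\ge 1$.

The terms are as follows. We write $[1,k]=\{1,\dots,k\}$, and $a(n)=a+n\mathbb Z$ is the residue class of $a$ modulo $n\in\mathbb Z^+$.

**Definition ($m$-cover).** A finite system $\{a_s(n_s)\}_{s=1}^k$ is an *$m$-cover* of $\mathbb Z$ if every integer belongs to at least $m$ of the classes, counted with multiplicity. For example, $0(2),1(4),3(4)$ is a $1$-cover, and $m$ copies of $0(1)=\mathbb Z$ form an $m$-cover. An $(m+1)$-cover is also an $m$-cover, so $\mathcal P(G,m)$ implies $\mathcal P(G,m+1)$: a larger $m$ makes the statement easier to satisfy.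

**Definition (Davenport constant).** For a finite abelian group $G$, $D(G)$ is the smallest positive integer $\ell$ such that every sequence of $\ell$ elements of $G$ has a nonempty zero-sum subsequence. It exists, and $D(G)\le|G|$: given $c_1,\dots,c_{|G|}$, the $|G|+1$ partial sums $0,\ c_1,\ c_1+c_2,\dots$ cannot all be distinct, and the difference of two equal ones is a zero-sum of consecutive terms. For $\mathbb Z_n$ the sequence $1,1,\dots,1$ of length $n-1$ has no nonempty zero-sum subsequence, so $D(\mathbb Z_n)=n$. In particular $D(\mathbb Z_6)=6$.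

**Definition ($d^*$).** If $G\cong\mathbb Z_{p^{\alpha_1}}\oplus\cdots\oplus\mathbb Z_{p^{\alpha_r}}$ is a finite abelian $p$-group, then $d^*(G)=\sum_{i=1}^r(p^{\alpha_i}-1)$. For $\mathbb Z_2\oplus\mathbb Z_4$ this is $1+3=4$; for the trivial group it is $0$.

The question comes from Zhi-Wei Sun, "Zero-sum problems for abelian p-groups and covers of the integers by residue classes", arXiv:math/0305369 (2003). Sun's result is that $\mathcal P(G,d^*(G)+1)$ holds for every finite abelian $p$-group. The conjecture says that $\mathcal P(G,D(G))$ holds for every finite abelian group $G$. Theorem 1 with $G=\mathbb Z_6$, $m=6$ shows that it is false. Theorem 1 also says that taking a larger $m$ does not help: no covering multiplicity suffices for $\mathbb Z_6$. By Theorem 2, among finite abelian groups the conjecture holds exactly for those of prime power order, including the trivial group.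

## Copies of $\mathbb Z$, and other cases done by hand

Suppose every class is $0(1)$. Then every fraction sum is an integer and the covering condition only says $k\ge m$. So $\mathcal P(G,m)$ contains the pure zero-sum question as a special case, and we obtain three families of failures.

**(a) $G$ finite, $1\le m<D(G)$.** By minimality of $D(G)$ there is a sequence of length $m$ with no nonempty zero-sum subsequence. Attach it to $m$ copies of $0(1)$. This violates $\mathcal P(G,m)$.

**(b) $G$ has an element $g$ of infinite order.** Take $m$ copies of $0(1)$, all with $c_s=g$. A nonempty subsequence has sum $jg\ne0$ with $1\le j\le m$.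

**(c) $G$ is an infinite torsion group.** A finitely generated torsion abelian group is finite, so no finite set generates $G$. Choose inductively $g_1\ne0$ and $g_{t+1}\notin\langle g_1,\dots,g_t\rangle$. If a nonempty subsequence of $g_1,\dots,g_m$ with largest index $t$ had sum $0$, then $g_t\in\langle g_1,\dots,g_{t-1}\rangle$ (for $t=1$: $g_1=0$), a contradiction. Attach $g_1,\dots,g_m$ to $m$ copies of $0(1)$.

In (b) and (c), $m$ is arbitrary. The remaining case is a finite group with $m\ge D(G)$, where the arithmetic of the cover must enter.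

Here is a small positive case. Let $G=\mathbb Z_2$, $m=2=D(\mathbb Z_2)$, with the $2$-cover $0(2),1(2),0(2),1(2)$ and all $m_s=1$. We need a nonempty $I$ of even size with even $c$-sum. Among any three elements of $\mathbb Z_2$ two are equal, and their two indices form such an $I$.

## Prime power order: covers annihilate polynomials of low degree

Before attacking $\mathbb Z_6$ one should understand why $p$-groups behave well. Here is a proof of Sun's result, which shows where the prime is used.

Write $e(t)=e^{2\pi i t}$. Given a system and integers $m_s$, let $\mathcal I$ be the set of all $I\subseteq[1,k]$, including $\emptyset$, with $\sum_{s\in I}m_s/n_s\in\mathbb Z$. Put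
$$\omega(I)=(-1)^{|I|}\,e\Bigl(-\sum_{s\in I}\frac{a_sm_s}{n_s}\Bigr),\qquad \omega(\emptyset)=1 .$$

**Lemma 3.** If $\{a_s(n_s)\}_{s=1}^k$ is an $m$-cover and $J\subseteq[1,k]$ has $|J|\le m-1$, then $\sum_{I\in\mathcal I,\ I\supseteq J}\omega(I)=0$.

*Proof.* Let $x\in\mathbb Z$. At least $m$ classes contain $x$, and at most $m-1$ of them have index in $J$; so some $s\notin J$ has $x\equiv a_s\pmod{n_s}$, and then $e((x-a_s)m_s/n_s)=1$. Hence
$$\prod_{s\in J}\Bigl(-e\bigl(\tfrac{(x-a_s)m_s}{n_s}\bigr)\Bigr)\prod_{s\notin J}\Bigl(1-e\bigl(\tfrac{(x-a_s)m_s}{n_s}\bigr)\Bigr)=0 .$$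
Expanding, $\sum_{I\supseteq J}\omega(I)\,e\bigl(x\sum_{s\in I}m_s/n_s\bigr)=0$ for every $x$. Average over $x=0,1,\dots,M-1$ with $M=\operatorname{lcm}(n_1,\dots,n_k)$. Each $\theta=\sum_{s\in I}m_s/n_s$ lies in $\frac1M\mathbb Z$, so the average of $e(x\theta)$ is $1$ if $\theta\in\mathbb Z$ and $0$ otherwise. Only $I\in\mathcal I$ survive. $\square$

Take $J=\emptyset$ and $m=1$. The sum over $\mathcal I$ is $0$ while the term $I=\emptyset$ is $1$, so some nonempty $I$ lies in $\mathcal I$. This is $\mathcal P(\{0\},1)$, the case of the trivial group.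

By linearity, for an $m$-cover,
$$\sum_{I\in\mathcal I}\omega(I)f(I)=0\quad\text{whenever } f(I)=\sum_{|J|\le m-1}\lambda_J\,[J\subseteq I],\ \lambda_J\in\mathbb Q, \tag{1}$$
where $[\,\cdot\,]$ is $1$ for a true statement and $0$ for a false one. In terms of the variables $x_s=[s\in I]$, which satisfy $x_s^2=x_s$, these $f$ are the polynomials of degree at most $m-1$.

The polynomial to use is supplied by the next lemma, which will serve twice: here, and in the counterexample. Recall Lucas' theorem: if $n,w\ge0$ have base-$p$ digits $n_i$, $w_i$, then $\binom nw\equiv\prod_i\binom{n_i}{w_i}\pmod p$. We also use $\binom{-1}{w}=(-1)^w$.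

**Lemma 4.** Let $P=p^a$ with $p$ prime, $a\ge1$. For every integer $z\ge0$, modulo $p$, $\binom{z-1}{P-1}\equiv1$ if $P\mid z$, and $\binom{z-1}{P-1}\equiv0$ otherwise. Moreover $(-1)^{P-1}\equiv1\pmod p$.

*Proof.* If $p$ is odd, $P-1$ is even; if $p=2$, $-1\equiv1$. This proves the last claim, and the case $z=0$. Let $z\ge1$. The number $P-1$ has $a$ base-$p$ digits, all equal to $p-1$. For $0\le\varepsilon\le p-1$, $\binom{\varepsilon}{p-1}$ is $1$ if $\varepsilon=p-1$ and $0$ otherwise; the digits of $z-1$ beyond the first $a$ contribute $\binom{\varepsilon}{0}=1$. So by Lucas the binomial is $1$ modulo $p$ if the last $a$ digits of $z-1$ are all $p-1$, that is, $z-1\equiv P-1\pmod P$, that is, $P\mid z$; otherwise it is $0$ modulo $p$. $\square$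

**Proposition 5 (Sun's result).** If $G$ is a finite abelian $p$-group, then $\mathcal P(G,d^*(G)+1)$ holds.

*Proof.* Let $G=\bigoplus_{i=1}^r\mathbb Z_{P_i}$ with $P_i=p^{\alpha_i}$, $\alpha_i\ge1$, and let $m=d^*(G)+1$. Represent the $i$-th coordinate of $c_s$ by an integer $c_{s,i}\ge0$ and put $z_i(I)=\sum_{s\in I}c_{s,i}$. Let
$$f(I)=\prod_{i=1}^r\binom{z_i(I)-1}{P_i-1}.$$
Since $z_i(I)=\sum_s c_{s,i}x_s$ is linear in the $x_s$, $f$ is a polynomial of degree at most $\sum_i(P_i-1)=m-1$ with rational coefficients, so (1) applies. Its values are integers, and $f(\emptyset)=\prod_i(-1)^{P_i-1}=\pm1$. By Lemma 4, $p\mid f(I)$ whenever $\sum_{s\in I}c_s\ne0$. Suppose no nonempty $I\in\mathcal I$ is zero-sum. Then (1) reads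
$$\pm1+\sum_{\emptyset\ne I\in\mathcal I}\omega(I)f(I)=0,\qquad f(I)\in p\mathbb Z \text{ for all these } I .$$
If $G$ is trivial, there is no such $I$ at all, and this says $1=0$. Otherwise divide by $p$: since the $\omega(I)$ are algebraic integers, $1/p$ is an algebraic integer, which is false. $\square$

Now try $G=\mathbb Z_6$. Identity (1) does not mention the group and remains available. What is needed is an integer-valued $f$ of degree at most $m-1$ with $f(\emptyset)=\pm1$, all of whose values at non-zero-sum $I$ are divisible by *one common prime*. The natural candidate is the product of a factor for $\mathbb Z_2$ and a factor for $\mathbb Z_3$. With all $c_s=1\in\mathbb Z_6$ and $z=|I|$ it is $f=\binom{z-1}{1}\binom{z-1}{2}$, with $f(\emptyset)=(-1)\cdot1=-1$. At any $z$ not divisible by $6$ its value is divisible by $2$ or by $3$, but not by the same prime each time: $f=2\cdot1=2$ at $z=3$ and $f=3\cdot3=9$ at $z=4$. A relation such as $-1+2\alpha+9\beta=0$ with algebraic integers $\alpha,\beta$ is no contradiction. This is where the argument stops: "divisible by $2$ or by $3$" gives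 nothing.

On the other side the same fact helps. To make an element of $\mathbb Z_2\oplus\mathbb Z_3$ *nonzero*, it is enough that one of its two components is nonzero. So let us try to build covers in which the group sums are forced to be polynomial values.

## A gate that fires when all of $S$ is chosen

We want a cover in which the integrality condition alone determines almost everything. Fix a set $S$ of "switches" with $|S|=\sigma\ge2$, and a prime $\ell$ large compared with $\sigma$. Take:

* the *block* of $\ell-1$ classes $1(\ell),2(\ell),\dots,(\ell-1)(\ell)$, each with numerator $1$ and the same group element $c$;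
* for each switch $i\in S$, a term $-\tau/\ell$ in its fraction, where $\tau=\lceil \ell/\sigma\rceil$, and a term $-\tau c$ in its group element.

Suppose a sub-collection uses $j$ block members and $\nu$ of the switches in $S$, and its fraction sum is integral at $\ell$. Then $j\equiv\tau\nu\pmod \ell$. The block has only $\ell-1$ members, because $0(\ell)$ was left out, so $j$ is exactly the residue of $\tau\nu$ in $[0,\ell-1]$. The number $\tau$ is chosen so that $\tau\nu<\ell$ for $\nu\le\sigma-1$, while $\ell\le\tau\sigma<2\ell$. For $\ell=11$, $\sigma=3$, $\tau=4$ the residues for $\nu=0,1,2,3$ are $0,4,8,1$: wrap-around happens exactly once, when the last switch is chosen. The net contribution to the group sum is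
$$(j-\tau\nu)c=\begin{cases}0,&\nu<\sigma,\\-\ell c,&\nu=\sigma.\end{cases}$$
If $\ell$ is prime to the order of a finite group containing $g$, we can solve $-\ell c=g$. The gate then adds a prescribed element $g$ exactly when all of $S$ is chosen. It also covers every $x$ with $\ell\nmid x$ once, and this pays for the integers that the switches will lose.

With one gate for each $S$ of size $2,\dots,d$, adding $g_{|S|}$, and with each switch adding $g_1$ by itself, choosing a set $I$ of switches gives group sum $\sum_{j=1}^d\binom{|I|}{j}g_j$. Here is the full statement.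

**Proposition 6.** Let $K$ be a finite abelian group, $d\ge2$, $m\ge1$, and $g_1,\dots,g_d\in K$. Put
$$N=(m-1)d+1,\qquad h(z)=\sum_{j=1}^d\binom zj g_j\quad(z\ge0).$$
There is an $m$-cover of $\mathbb Z$, with integers $m_s$ and elements $c_s\in K$ attached, such that every nonempty sub-collection with integral fraction sum has group sum $h(z)$ for some $z$ with $1\le z\le N$. All moduli are squarefree, each $m_s$ is prime to $n_s$, and for $m\ge2$ the classes are pairwise distinct.

*Proof.*

**Step 1: writing down the system.** The purpose is to fix all data. Let $\mathcal V=\{S\subseteq[1,N]:2\le|S|\le d\}$. Choose pairwise distinct primes $\ell_S$ $(S\in\mathcal V)$ with $\ell_S>\max(d^2,|K|)$, and put $\tau_S=\lceil\ell_S/|S|\rceil$. As $\ell_S$ is prime to $|K|$, multiplication by $\ell_S$ is a bijection of $K$: its inverse is multiplication by any $\ell'$ with $\ell_S\ell'\equiv1\pmod{|K|}$. So there is a unique $c_S\in K$ with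
$$\ell_S c_S=-g_{|S|}. \tag{2}$$
The system consists of:

* *Block $S$* ($S\in\mathcal V$): the classes $a(\ell_S)$ for $a=1,\dots,\ell_S-1$, each with numerator $1$ and group element $c_S$.
* *Switch $i$* ($1\le i\le N$): the class $0(n_i)$ with $n_i=\prod_{S\in\mathcal V,\,S\ni i}\ell_S$, numerator $\mu_i=-\sum_{S\ni i}\tau_S\,n_i/\ell_S$, and group element $c_i=g_1-\sum_{S\in\mathcal V,\,S\ni i}\tau_Sc_S$.

Thus $\mu_i/n_i=-\sum_{S\ni i}\tau_S/\ell_S$.

**Step 2: shape of the moduli and numerators.** The purpose is to check the last sentence of the proposition. All moduli are products of distinct primes. In the blocks the numerator is $1$. For a switch, let $S\ni i$; modulo $\ell_S$ only one term of $\mu_i$ survives, namely $-\tau_S n_i/\ell_S$. Since $|S|\ge2$ and $\ell_S>d^2\ge4$, we have $0<\tau_S<\ell_S$, so this term is not divisible by $\ell_S$. Hence $\gcd(\mu_i,n_i)=1$. (If $m=1$, then $N=1$, $\mathcal V=\emptyset$, $n_1=1$, $\mu_1=0$, and $\gcd(0,1)=1$.)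

Let $m\ge2$. Then $N\ge d+1\ge3$. For $i\ne j$ choose $l\in[1,N]$ different from both. The set $\{i,l\}$ is in $\mathcal V$, and $\ell_{\{i,l\}}$ divides $n_i$ but not $n_j$; so the classes $0(n_i)$ are distinct. The block classes are distinct from each other, since they differ in modulus or in residue. They differ from the switches, since $0$ lies in every switch class and in no block class.

**Step 3: the system is an $m$-cover.** The purpose is to compare what the blocks gain with what the switches lose. Let $x\in\mathbb Z$, $\mathcal Y=\{S\in\mathcal V:\ell_S\nmid x\}$ and $t=|\mathcal Y|$. Block $S$ covers $x$ once if $S\in\mathcal Y$ and not at all otherwise, so the blocks cover $x$ exactly $t$ times. If $t\ge m$ we are done. Let $t\le m-1$. Switch $i$ contains $x$ if and only if $\ell_S\mid x$ for all $S\ni i$, that is, if and only if $i\notin\bigcup\mathcal Y$. Each $S$ has at most $d$ elements, so $|\bigcup\mathcal Y|\le td$, and at least $N-td$ switches contain $x$. Altogether $x$ is covered at least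
$$t+N-td=N-t(d-1)\ge (m-1)d+1-(m-1)(d-1)=m$$
times.

**Step 4: integrality determines the block counts.** The purpose is to show that a sub-collection with integral fraction sum is governed by its set of switches. Let $I\subseteq[1,N]$ be the set of chosen switches and $j_S\in[0,\ell_S-1]$ the number of chosen classes in block $S$. Suppose
$$\sum_{S\in\mathcal V}\frac{j_S-\tau_S|I\cap S|}{\ell_S}\in\mathbb Z .$$
Multiply by $\prod_{S}\ell_S$ and reduce modulo one $\ell_S$. As the primes are distinct, $j_S\equiv\tau_S|I\cap S|\pmod{\ell_S}$ for every $S$.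

Let $\sigma=|S|$, so $2\le\sigma\le d$. From $\ell_S/\sigma\le\tau_S<\ell_S/\sigma+1$ we get two facts. First,
$$(\sigma-1)\tau_S<\ell_S-\frac{\ell_S}{\sigma}+(\sigma-1)<\ell_S,\qquad\text{because }\frac{\ell_S}{\sigma}>\frac{d^2}{\sigma}\ge d\ge\sigma .$$
Second, $\ell_S\le\sigma\tau_S<\ell_S+\sigma<2\ell_S$. So the residue of $\tau_S|I\cap S|$ in $[0,\ell_S-1]$ is $\tau_S|I\cap S|$ if $S\not\subseteq I$, and $\tau_S|I\cap S|-\ell_S$ if $S\subseteq I$. That is,
$$j_S=\tau_S|I\cap S|-\ell_S\,[S\subseteq I]\qquad(S\in\mathcal V). \tag{3}$$

**Step 5: computing the group sum.** The purpose is to show that the sum depends on $|I|$ only. By the definition of $c_i$, then (3), then (2),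
$$\sum_{i\in I}c_i+\sum_{S\in\mathcal V}j_Sc_S=|I|g_1+\sum_{S\in\mathcal V}\bigl(j_S-\tau_S|I\cap S|\bigr)c_S=|I|g_1-\sum_{S\in\mathcal V,\ S\subseteq I}\ell_Sc_S$$
$$=|I|g_1+\sum_{S\in\mathcal V,\ S\subseteq I}g_{|S|}=\sum_{j=1}^d\binom{|I|}{j}g_j=h(|I|),$$
since $I$ has $\binom{|I|}{j}$ subsets of size $j$. If $I=\emptyset$, then (3) gives $j_S=0$ for all $S$, so the sub-collection is empty. Hence a nonempty sub-collection has $1\le|I|\le N$. $\square$

So if $h(z)\ne0$ for all $1\le z\le N=(m-1)d+1$, the system violates $\mathcal P(K,m)$.

## Three switches and the function $k^2$ modulo $6$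

Let $K=\mathbb Z_6$, $d=2$, $m=2$, so $N=3$. Take $g_1=1$, $g_2=2$. Then $h(z)=z+2\binom z2=z^2$, which modulo $6$ takes the values $1,4,3$ at $z=1,2,3$, all nonzero. The primes must exceed $\max(4,6)$; take $7,11,13$ for the pairs $\{1,2\},\{1,3\},\{2,3\}$. Then $\tau=4,6,7$. Equation (2) reads $7c\equiv11c\equiv13c\equiv-2\pmod 6$ for the respective $c$, giving $c=4,2,4$. The switches are

* $0(77)$, with fraction $-\frac47-\frac6{11}=-\frac{86}{77}$ and $c_1=1-4\cdot4-6\cdot2=-27\equiv3$;
* $0(91)$, with fraction $-\frac47-\frac7{13}=-\frac{101}{91}$ and $c_2=1-4\cdot4-7\cdot4=-43\equiv5$;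
* $0(143)$, with fraction $-\frac6{11}-\frac7{13}=-\frac{155}{143}$ and $c_3=1-6\cdot2-7\cdot4=-39\equiv3$.

With the blocks of $6+10+12$ classes this makes $31$ classes. If two of the three primes fail to divide $x$, two blocks cover $x$. If only $7\nmid x$, then $x$ is covered by the block of $7$ and by $0(143)$, and the other two primes are alike. If all three divide $x$, three switches cover it. So we have a $2$-cover.

Now test sub-collections. For $I=\{1\}$, integrality forces $(j_7,j_{11},j_{13})=(4,6,0)$ and the sum is $3+16+12=31\equiv1$. For $I=\{1,2\}$ it forces $(8-7,\,6,\,7)$ and the sum is $3+5+4+12+28=52\equiv4$. For $I=\{1,2,3\}$ it forces $(1,1,1)$ and the sum is $3+5+3+4+2+4=21\equiv3$. These are $h(1),h(2),h(3)$.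

This shows the mechanism only: $m=2<6$, where case (a) already gives failures. For the conjecture we need $m=6$, and gates on pairs cannot give it.

**Remark.** With $d=2$ and $K=\mathbb Z_6$, $h$ always has a zero among $3,6,9$, whatever $g_1,g_2$ are; and $m\ge5$ means $N=2m-1\ge9$. Indeed the component of $h(z)=zg_1+\binom z2g_2$ in $\mathbb Z_3$ vanishes at $3,6,9$, since $\binom32=3$, $\binom62=15$, $\binom92=36$. Let $\alpha,\beta\in\mathbb Z_2$ be the components of $g_1,g_2$ in $\mathbb Z_2$. The component of $h$ in $\mathbb Z_2$ at $3,6,9$ is $\alpha+\beta$, $\beta$, $\alpha$. These are not all $1$.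

So larger $d$ is needed. But $N=(m-1)d+1$ grows with $d$, so the question becomes a race: can a polynomial of degree $d$ with coefficients in $K$ avoid zero on $1,\dots,(m-1)d+1$?

## Degree $\max(P,Q)-1$, first zero $PQ$

**Lemma 7.** Let $K=\langle u\rangle\oplus\langle v\rangle$, where $u,v$ have distinct prime orders $p,q$. Let $P=p^a$, $Q=q^b$ with $a,b\ge1$, and $d=\max(P,Q)-1$. There are $g_1,\dots,g_d\in K$ such that, for integers $z\ge1$, $h(z)=\sum_{j=1}^d\binom zjg_j$ is zero if and only if $PQ\mid z$.

*Proof.*

**Step 1: subtracting the constant term.** The functions $\binom{z-1}{P-1}$ detect divisibility by $P$, but $h$ may only use $\binom zj$ with $j\ge1$. By Vandermonde's identity $\binom{z-1}{w}=\sum_{j=0}^w\binom zj\binom{-1}{w-j}$ and $\binom{-1}{w-j}=(-1)^{w-j}$. The term $j=0$ is $(-1)^w$, so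
$$F_w(z):=\binom{z-1}{w}-(-1)^w=\sum_{j=1}^w(-1)^{w-j}\binom zj. \tag{4}$$

**Step 2: zeros of $F_{P-1}$ modulo $p$.** We need to know when one component vanishes. By Lemma 4, modulo $p$, $F_{P-1}(z)\equiv1-1=0$ if $P\mid z$ and $F_{P-1}(z)\equiv0-1=-1$ otherwise. So for $z\ge1$
$$p\mid F_{P-1}(z)\iff P\mid z,\qquad q\mid F_{Q-1}(z)\iff Q\mid z .$$

**Step 3: putting the two primes together.** We place one function in each component. For $1\le j\le d$ let
$$g_j=[j\le P-1](-1)^{P-1-j}u+[j\le Q-1](-1)^{Q-1-j}v .$$
By (4), $h(z)=F_{P-1}(z)u+F_{Q-1}(z)v$. The sum $\langle u\rangle\oplus\langle v\rangle$ is direct, so $h(z)=0$ if and only if $p\mid F_{P-1}(z)$ and $q\mid F_{Q-1}(z)$, that is, $P\mid z$ and $Q\mid z$. Since $P$ and $Q$ are coprime, this means $PQ\mid z$. $\square$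

For $p=2$, $q=3$, $P=2$, $Q=3$, $u=3$, $v=2$ in $\mathbb Z_6$ we get $g_1=3-2=1$, $g_2=2$: this is the function $z^2$ above.

The degree is about the larger of $P,Q$, while the zero-free range is as long as their product. If both are at least $m$, the range wins. With a single prime there is no such gain: $F_{P-1}(z)u$ has degree $d=P-1$ and vanishes at $z=P=d+1$, which is at most $(m-1)d+1$ as soon as $m\ge2$.

## Proof of Theorem 1, and the cover for $\mathbb Z_6$

Let $m\ge1$ and let $u,v\in G$ have distinct prime orders $p,q$.

**Step 1: the subgroup.** We work inside a finite subgroup of $G$. An element of $\langle u\rangle\cap\langle v\rangle$ has order dividing both $p$ and $q$, so it is $0$; the sum $K=\langle u\rangle\oplus\langle v\rangle$ is direct, of order $pq$. All group elements will lie in $K$.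

**Step 2: the parameters.** We make the zero-free range long enough. Choose powers $P=p^a\ge m$ and $Q=q^b\ge m$ with $a,b\ge1$. Put $d=\max(P,Q)-1$ and $N=(m-1)d+1$. Since $p\ne q$, one of them is at least $3$, so $d\ge2$. Then
$$N\le(m-1)\max(P,Q)+1<m\max(P,Q)\le\min(P,Q)\max(P,Q)=PQ .$$

**Step 3: conclusion.** We combine the two constructions. Take $g_1,\dots,g_d$ from Lemma 7. For $1\le z\le N<PQ$ we have $PQ\nmid z$, so $h(z)\ne0$. Apply Proposition 6 with these data. In the resulting $m$-cover every nonempty sub-collection with integral fraction sum has group sum $h(z)\ne0$ for some $1\le z\le N$. So $\mathcal P(G,m)$ is false. The remaining assertions on the $n_s$, the $m_s$ and the distinctness of the classes are part of Proposition 6. $\blacksquare$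

**Disproof of the conjecture.** For $G=\mathbb Z_6$ we have $D(G)=6$. Take $m=6$, $p=2$, $q=3$, $P=8$, $Q=9$, $d=8$, $N=5\cdot8+1=41<72$. With $u=3$ and $v=2$ the elements are $g_j=1$ for odd $j\le7$, $g_j=5$ for even $j\le6$, and $g_8=2$. The first two interesting values are
$$h(8)=F_7(8)\cdot3+F_8(8)\cdot2=2\cdot3+(-1)\cdot2\equiv4,\qquad h(9)=9\cdot3+0\cdot2\equiv3\pmod 6,$$
where $F_7(8)=\binom77+1$, $F_8(8)=\binom78-1$, $F_7(9)=\binom87+1$, $F_8(9)=\binom88-1$. At $8$ the component in $\mathbb Z_2$ is zero and the component in $\mathbb Z_3$ is not; at $9$ it is the other way round. The system has $41$ switches and a block for each subset of $[1,41]$ of size $2$ to $8$, with distinct primes exceeding $64$. It is a $6$-cover with no nonempty zero-sum subsequence of integral fraction sum.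

## Proof of Theorem 2

**Step 1: finite $p$-groups, $m\ge D(G)$.** Here we prove the positive half. Olson's theorem (*A combinatorial problem on finite Abelian groups I*, J. Number Theory 1 (1969), 8–10) states that $D(G)=d^*(G)+1$ for a finite abelian $p$-group. Given what we have done, it can be verified in place. Proposition 5, applied to $d^*(G)+1$ copies of $0(1)$, says that every sequence of length $d^*(G)+1$ has a nonempty zero-sum subsequence, so $D(G)\le d^*(G)+1$. Conversely, let $e_i$ generate the summand $\mathbb Z_{p^{\alpha_i}}$. The sequence containing each $e_i$ exactly $p^{\alpha_i}-1$ times has length $d^*(G)$ and no nonempty zero-sum subsequence, because a nonempty subsequence has some coordinate strictly between $0$ and $p^{\alpha_i}$. So $D(G)\ge d^*(G)+1$. Hence Proposition 5 is exactly $\mathcal P(G,D(G))$. Since $\mathcal P(G,m)$ implies $\mathcal P(G,m+1)$, the statement holds for all $m\ge D(G)$. For trivial $G$ we have $D(G)=1$, and $\mathcal P(G,1)$ is the case $J=\emptyset$ of Lemma 3.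

**Step 2: finite $p$-groups, $1\le m<D(G)$.** Here we show that the bound is sharp: $\mathcal P(G,m)$ fails by case (a) above.

**Step 3: all other abelian groups, every $m\ge1$.** Here we check that nothing is left out. If $G$ is infinite, it either has an element of infinite order or is an infinite torsion group, and $\mathcal P(G,m)$ fails by case (b) or (c). If $G$ is finite and not a $p$-group, then two distinct primes divide $|G|$. By Cauchy's theorem $G$ has elements of two distinct prime orders, and $\mathcal P(G,m)$ fails by Theorem 1. $\blacksquare$
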